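\title{Pants graphs of subsurfaces need not be totally geodesic}

\begin{abstract}
A conjecture of Aramayona, Parlier and Shackleton asserts that the image of an injective simplicial map between pants graphs of surfaces is totally geodesic. We show that it is false, already for the map $T\mapsto T\cup Q$ induced by the inclusion of a connected essential subsurface $A\subset\Sigma$. For large even $k$ we construct a surface $\Sigma$ of genus $1+k/2$ with $k$ boundary components, a subsurface $A$, and for every $n$ two pants decompositions of $A$ at distance at least $n\frac{k}{44}(\log_2k-80)$ in $\mathcal P(A)$ whose images are at distance at most $Z+17kn$ in $\mathcal P(\Sigma)$, with $Z$ independent of $n$. The lower bound combines large Dehn twists, which force paths through prescribed curves, with a count of dual graphs. It follows that these maps have no uniform quasi-isometry constant and that the conjecture fails in every large genus. In contrast, connected subsurfaces of planar surfaces give totally geodesic subgraphs.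
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The pants graph and the conjecture}

Throughout, a surface is compact and orientable, and each of its components has negative Euler characteristic; this excludes spheres, discs, annuli and tori. Punctures and boundary components are treated alike, and we call both \emph{holes}. The connected surface $\Sigma_{g,b}$ of genus $g$ with $b$ holes has \emph{complexity} $\xi=3g+b-3\ge0$. A \emph{curve} is the isotopy class of a simple closed curve that is essential (it bounds no disc) and non-peripheral (it is not isotopic to a hole). A \emph{multicurve} is a set of curves with pairwise disjoint representatives. We write $i(\alpha,\beta)$ for the least number of intersection points of representatives of $\alpha$ and $\beta$, and say that $\alpha$ \emph{crosses} $\beta$ if $i(\alpha,\beta)\neq0$; a multicurve crosses $\beta$ if one of its components does.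

A \emph{pants decomposition} of a connected surface $\Sigma$ is a maximal multicurve. It has $\xi(\Sigma)$ curves and cuts $\Sigma$ into $-\chi(\Sigma)$ pairs of pants. If one curve $\alpha$ of a pants decomposition is erased, the remaining curves cut $\Sigma$ into pairs of pants and one component $W$ of complexity one, a one-holed torus or a four-holed sphere. An \emph{elementary move} replaces $\alpha$ by a curve $\beta$ of $W$ that meets it minimally, that is, $i(\alpha,\beta)=1$ in a one-holed torus and $i(\alpha,\beta)=2$ in a four-holed sphere, and keeps all other curves. The \emph{pants graph} $\mathcal P(\Sigma)$ has the pants decompositions as vertices and the elementary moves as edges. It is connected \cite{HT}, and it carries the path metric $d_{\mathcal P(\Sigma)}$ in which every edge has length $1$: the distance of two decompositions is the least number of local changes that turn one into the other. For a disconnected surface $\Sigma'$, a pants decomposition is a union of pants decompositions of the components (a pair of pants contributes no curve), and two are adjacent if they differ by an elementary move in exactly one component.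

A subgraph $Y$ of $\mathcal P(\Sigma)$ is \emph{totally geodesic} if every geodesic of $\mathcal P(\Sigma)$ with endpoints in $Y$ is contained in $Y$. A map of graphs is \emph{simplicial} if it sends vertices to vertices and adjacent vertices to adjacent vertices. The ambient surface $\Sigma$ is always connected with $\xi(\Sigma)\ge1$. We take the following problem from \cite{TZ}.

\medskip
\noindent\textbf{Conjecture} (Aramayona, Parlier, Shackleton)\textbf{.} \emph{Let $\Sigma'$ and $\Sigma$ be surfaces and let $i:\mathcal P(\Sigma')\to\mathcal P(\Sigma)$ be an injective simplicial map. Then $i(\mathcal P(\Sigma'))$ is totally geodesic in $\mathcal P(\Sigma)$.}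
\medskip

The basic examples of such maps come from subsurfaces. A connected subsurface $A\subset\Sigma$ is \emph{essential} if each component of $\partial A$ is either a component of $\partial\Sigma$ or an essential non-peripheral curve in the interior of $\Sigma$. Let $Q$ consist of the components of $\partial A$ of the second kind together with a pants decomposition of $\Sigma\setminus A$ (an annulus between two components of $\partial A$ contributes nothing), and put
$$i_Q:\mathcal P(A)\to\mathcal P(\Sigma),\qquad i_Q(T)=T\cup Q .$$
This map is injective and simplicial, and its image is the subgraph spanned by the vertices that contain $Q$ (Lemma~\ref{lem:iQ}).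

For $i_Q$ the Conjecture says that in order to change the curves inside $A$ it never pays to disturb $Q$. This is what one would guess: a path that leaves the image must spend a move to remove a curve of $Q$ and another to put it back, and these moves seem to do nothing for the curves in $A$. The guess becomes a proof as soon as there is a retraction $\pi$ from $\mathcal P(\Sigma)$ onto $\mathcal P(A)$ that does not increase distances and collapses every edge leaving the image. On planar surfaces such a retraction exists: fill in holes until $\Sigma$ becomes $A$ (Section~\ref{sec:planar}). In positive genus this is impossible, and we shall see that the additional handles of $\Sigma$ can provide shortcuts.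

\subsection*{Results}

Put
$$\lambda_k=\frac{k}{44}\,(\log_2k-80).$$

\begin{theorem}\label{thm:main}
Let $k\ge16$ be even with $\log_2k>80$. There are a connected surface $\Sigma$ of genus $1+k/2$ with $k$ holes (so $\xi(\Sigma)=5k/2$), a connected essential subsurface $A$, a multicurve $Q$ as above, and a constant $Z$ such that for every $n\ge1$ there are $T,T'\in\mathcal P(A)$ with
$$d_{\mathcal P(A)}(T,T')\ge n\lambda_k,\qquad d_{\mathcal P(\Sigma)}(T\cup Q,T'\cup Q)\le Z+17kn .$$
\end{theorem}

\begin{corollary}\label{cor:false}
Let $\log_2k>828$, for instance $k=2^{829}$, and let $n>Z/(\lambda_k-17k)$. Then no geodesic of $\mathcal P(\Sigma)$ from $T\cup Q$ to $T'\cup Q$ is contained in $i_Q(\mathcal P(A))$. The Conjecture is false, even for connected $\Sigma'$ and for maps induced by inclusions of essential subsurfaces.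
\end{corollary}

\begin{proof}
Since $44\cdot17=748$, we have $\lambda_k>17k$ if and only if $\log_2k>828$. For $n$ as stated, $Z+17kn<n\lambda_k$, so $d_{\mathcal P(\Sigma)}(T\cup Q,T'\cup Q)<d_{\mathcal P(A)}(T,T')$. By Lemma~\ref{lem:iQ}, a geodesic of $\mathcal P(\Sigma)$ between the two points that lies in $i_Q(\mathcal P(A))$ is the image of a path of the same length from $T$ to $T'$ in $\mathcal P(A)$, and this path would be shorter than $d_{\mathcal P(A)}(T,T')$. A geodesic between the two points exists because $\mathcal P(\Sigma)$ is connected.
\end{proof}

A map $F:X\to Y$ of metric spaces is a \emph{$(K,C)$-quasi-isometric embedding} if $K^{-1}d_X(x,x')-C\le d_Y(Fx,Fx')\le Kd_X(x,x')+C$ for all $x,x'\in X$.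

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] There is no universal $K$ such that every map $i_Q$ with $A$ connected is a $(K,C)$-quasi-isometric embedding for some $C=C(i_Q)$. For the map $i_Q$ of Theorem~\ref{thm:main} one needs $K\ge\frac{\log_2k-80}{748}$.
\item[(b)] There is $g_0$ such that for all $g\ge g_0$ and $b\ge0$ the Conjecture fails for $\Sigma=\Sigma_{g,b}$ and some connected $\Sigma'$.
\item[(c)] If $\Sigma$ is planar and $A$ is connected with $\xi(A)\ge1$, then $i_Q(\mathcal P(A))$ is totally geodesic in $\mathcal P(\Sigma)$.
\end{enumerate}
\end{theorem}

\subsection*{The idea}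

The surfaces $A\subset\Sigma$ share $k$ holes $p_1,\dots,p_k$ and are modeled on a cubic graph $G$ with vertices $1,\dots,k$. Consider the following task for a path of pants decompositions: for every edge $\{v,w\}$ of $G$, the holes $p_v$ and $p_w$ should at some time lie on a common pair of pants.

In $\Sigma$ the task is cheap. The genus of $\Sigma$ equals the first Betti number $1+k/2$ of $G$, and $\Sigma$ has pants decompositions that are glued according to $G$; from these, each edge of $G$ costs a bounded number of moves, and the task is done in $O(k)$ moves (Section~\ref{sec:short}).

In $A$ the task is expensive for suitable $G$, for a reason of information. Up to factors exponential in $k$, there are $k^{3k/2}$ graphs $G$. The genus of $A$ is at most $k/4+1/2$, and so a pants decomposition of $A$ can be glued in only about $k^{5k/4}$ combinatorial ways. Each elementary move adds a bounded number of bits. A path that performs the task determines $G$ up to a bounded number of further bits per move, so for some $G$ it needs a constant times $\log_2k^{k/4}$ moves (Section~\ref{sec:count}).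

It remains to find $T$ and $T'$ such that every short path in $\mathcal P(A)$ between them has to perform the task. If $T'$ is obtained from $T$ by a high power of a Dehn twist about a curve $x$, then a short path from $T$ to $T'$ must pass through a decomposition containing $x$; a product of such twists forces a whole itinerary (Section~\ref{sec:twist}). Twisting about a curve of the current decomposition costs nothing, so the upper bound in $\Sigma$ does not see the exponents. Repeating the itinerary $n$ times makes the cost $Z$ of leaving and re-entering the image negligible. The proofs are assembled in Section~\ref{sec:proofs}. Section~\ref{sec:planar} is independent of the later sections.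

\section{Curves, moves and subsurfaces}\label{sec:prelim}

We use the following standard facts. A simple closed curve that is null-homotopic bounds a disc; one that is peripheral cobounds an annulus with a hole; two disjoint isotopic essential simple closed curves cobound an annulus. A simple closed curve in a pair of pants bounds a disc or is isotopic to one of the three holes. A \emph{bigon} of two transverse curves or arcs is an embedded disc, containing no hole, bounded by one subarc of each. The \emph{bigon criterion} says: if $x$ is an essential simple closed curve and $\rho$ is an essential simple closed curve or a properly embedded arc that meets $x$ minimally in its isotopy class, then $x$ and $\rho$ form no bigon, and in the universal cover a lift of $\rho$ meets a lift of $x$ at most once. Mapping classes act on pants graphs by automorphisms, and a Dehn twist about a curve of a pants decomposition fixes that decomposition.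

\begin{lemma}\label{lem:cut}
Suppose that disjoint simple closed curves in the interior of a surface $S$ cut it into pieces of negative Euler characteristic. Then they are essential, non-peripheral and pairwise non-isotopic. If all pieces are pairs of pants, they form a pants decomposition.
\end{lemma}

\begin{proof}
Otherwise $S$ contains a disc or an annulus whose boundary lies in the union of the curves and $\partial S$. It is a union of pieces glued along circles, so its Euler characteristic is a sum of negative numbers, which is absurd. If the pieces are pairs of pants, a simple closed curve disjoint from the given ones lies in one of them, so it is inessential, peripheral, or isotopic to a given curve.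
\end{proof}

A curve in a four-holed sphere separates the holes into two pairs. The next two lemmas recognize elementary moves by these partitions.

\begin{lemma}\label{lem:four}
Let $\alpha,\beta$ be essential non-peripheral simple closed curves in a four-holed sphere $W$ that meet transversely in exactly two points, which cut $\alpha$ into segments $\alpha_1,\alpha_2$ and $\beta$ into $\beta_1,\beta_2$.
\begin{enumerate}
\item[(a)] If $i(\alpha,\beta)=2$, then $W\setminus(\alpha\cup\beta)$ consists of four annuli $X_{ij}$ $(i,j\in\{1,2\})$, where $X_{ij}$ is bounded by $\alpha_i\cup\beta_j$ and one hole, and $\alpha,\beta$ induce different partitions of the holes.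
\item[(b)] If $\alpha,\beta$ induce different partitions of the holes, then $i(\alpha,\beta)=2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fill in the holes. Then $\alpha$ cuts the sphere into two discs, one containing $\beta_1$ and the other $\beta_2$, and $\beta_j$ cuts its disc into regions bounded by $\alpha_1\cup\beta_j$ and $\alpha_2\cup\beta_j$. In (a) no region is a bigon, so each of the four regions contains one of the four holes, hence exactly one. The curve $\alpha$ groups the regions by $j$ and $\beta$ groups them by $i$. In (b), $i(\alpha,\beta)$ is even because $\alpha$ separates, and at most $2$. If it were $0$, then $\alpha$ and $\beta$ would be isotopic, as $\xi(W)=1$, and the partitions would agree.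
\end{proof}

If an arc $a$ joins distinct holes $p,q$ of a surface, a regular neighborhood of $p\cup a\cup q$ is a pair of pants; let $\eta(a)$ denote its third boundary curve. It does not change when the endpoints of $a$ slide along $p$ and $q$.

\begin{lemma}\label{lem:arc}
Let $W$ be a four-holed sphere and $a$ an arc joining distinct holes $p,q$.
\begin{enumerate}
\item[(a)] If an essential non-peripheral simple closed curve $\delta$ meets $a$ transversely in exactly one point, then $i(\eta(a),\delta)=2$.
\item[(b)] If an arc $a'$ disjoint from $a$ joins $p$ to a hole $r\ne p,q$, then $i(\eta(a),\eta(a'))=2$.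
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a thin neighborhood, $\eta(a)$ meets $\delta$ in two points, one on each side of $a$. The curve $\delta$ separates $p$ from $q$ and $\eta(a)$ does not, so Lemma~\ref{lem:four}(b) applies. (b) A thin neighborhood of $p\cup a'\cup r$ meets $a$ in one initial segment, so $\delta=\eta(a')$ meets $a$ once, and (a) applies.
\end{proof}

\begin{lemma}\label{lem:iQ}
Let $A\subset\Sigma$ be a connected essential subsurface and $Q$ as in Section~\ref{sec:intro}. The map $i_Q$ is injective, its image consists of the vertices containing $Q$, and $T,T'$ are adjacent in $\mathcal P(A)$ if and only if $T\cup Q$, $T'\cup Q$ are adjacent in $\mathcal P(\Sigma)$. Hence $i_Q$ is simplicial, $i_Q(\mathcal P(A))$ contains every edge between two of its vertices, and a path of $\mathcal P(\Sigma)$ contained in $i_Q(\mathcal P(A))$ is the image of a path of $\mathcal P(A)$ of the same length.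
\end{lemma}

\begin{proof}
Cutting $\Sigma$ along $Q$ gives $A$ and pairs of pants. Choose a hyperbolic metric in which $Q$ is geodesic; then the geodesic representative of a curve of $A$ is the same in $A$ and in $\Sigma$. So the curves of $A$ correspond bijectively, preserving intersection numbers, to the curves of $\Sigma$ that are not in $Q$ and do not cross $Q$. This gives the first two claims. If $T,T'$, or equivalently $T\cup Q,T'\cup Q$, differ by replacing $\alpha$ by $\beta$, then the component containing $\alpha$ is the same in $A$ cut along $T\setminus\alpha$ and in $\Sigma$ cut along $(T\setminus\alpha)\cup Q$, because $Q$ contains $\partial A\setminus\partial\Sigma$. So the replacement is an elementary move in $A$ if and only if it is one in $\Sigma$.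
\end{proof}

\section{Planar surfaces: capping holes}\label{sec:planar}

We prove Theorem~\ref{thm:compl}(c). The smallest case shows the whole argument.

\begin{example}\label{ex:five}
Let $\Sigma$ be the five-holed sphere and $A$ a four-holed sphere cut off by a curve $o$, so $Q=\{o\}$ and $\Sigma\setminus A$ is a pair of pants with two holes of $\Sigma$. Fill one of these, $p$, with a disc; the result is a copy of $A$. A pants decomposition $\{u,v\}$ of $\Sigma$ distributes the holes as $2+1+2$. If $p$ lies on the middle pair of pants, $u$ and $v$ become isotopic; if $p$ lies on the pair of pants cut off by $u$, then $u$ becomes peripheral and $v$ survives. Either way one curve $\pi(\{u,v\})$ of $A$ remains, and $\pi(\{t,o\})=t$. A move $\{t,o\}\to\{t,o'\}$ that leaves the image of $i_Q$ takes place in the four-holed sphere cut off by $t$, which has $p$ as a hole and becomes a pair of pants. So both ends of this edge map to $t$: the edge has been wasted.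
\end{example}

Planarity enters through one property. Cut a planar surface along disjoint simple closed curves and form the graph with a vertex for each piece and an edge for each curve. Every simple closed curve separates, so every edge separates the graph:
\begin{equation}\label{eq:tree}
\text{the graph of pieces is a tree.}
\end{equation}
In particular no piece is adjacent to itself, and two pieces share at most one curve.

\begin{lemma}\label{lem:cap}
Let $S$ be a connected planar surface, $p$ a hole, and $S^*$ the surface obtained by gluing a disc to $p$; assume $\chi(S^*)<0$. For $R\in\mathcal P(S)$ let $R^*$ be the set of isotopy classes in $S^*$ of those curves of $R$ that are essential and non-peripheral in $S^*$. Then $R^*\in\mathcal P(S^*)$, and if $R,R'$ are adjacent, then $R^*,R'^*$ are equal or adjacent.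
\end{lemma}

\begin{proof}
Let $(p,u,v)$ be the pair of pants of $R$ containing $p$. Not both $u,v$ are holes of $S$, since $S^*$ is not an annulus; say $u\in R$. By \eqref{eq:tree}, $u\ne v$ and the other side of $u$ is a different pair of pants. After capping, $(p,u,v)$ is an annulus, which we absorb into that other pair of pants. So $R\setminus u$ cuts $S^*$ into pairs of pants and is a pants decomposition by Lemma~\ref{lem:cut}, while $u$ is isotopic to $v$, a curve of $R\setminus u$ or a hole. Thus $R^*=R\setminus u$.

Let $R'$ arise from $R$ by a move $\alpha\to\beta$ in the four-holed sphere $W$. Suppose first that $p$ is not a hole of $W$. Then $(p,u,v)$ is a piece other than $W$ of $S$ cut along $R\cap R'$, and by \eqref{eq:tree} it shares at most one curve with $W$; if it shares one, call that curve $u$. Then $(R\cap R')\setminus u$ cuts $S^*$ into pairs of pants and a four-holed sphere, which is $W$ or $W$ with an annulus attached. In it $\alpha$ and $\beta$ still meet twice and induce different partitions, so $R^*=R\setminus u$ and $R'^*=R'\setminus u$ are adjacent by Lemma~\ref{lem:four}. Suppose now that $p$ is a hole of $W$. Then $W$ becomes a pair of pants, so $R\cap R'$ is a pants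 decomposition of $S^*$, and $\alpha,\beta$ are inessential, peripheral, or isotopic to curves of $R\cap R'$. Hence $R^*=R'^*=R\cap R'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Let $B_1,\dots,B_l$ be the closures of the components of $\Sigma\setminus A$. By \eqref{eq:tree}, $B_j$ meets $A$ in exactly one curve $o_j$. As $o_j$ is essential and non-peripheral, $B_j$ is not a disc or an annulus, so it contains at least two holes of $\Sigma$. Choose one hole of $\Sigma$ in each $B_j$ and cap all other holes of $\Sigma$ in $\bigcup B_j$ with discs. Each $B_j$ becomes an annulus, a collar of $o_j$, and we identify the capped surface $\Sigma^*$ with $A$. For $R\in\mathcal P(\Sigma)$ let $\pi(R)$ be the set of isotopy classes in $\Sigma^*$ of the curves of $R$ that are essential and non-peripheral in $\Sigma^*$.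

A curve that is inessential or peripheral stays inessential or peripheral under further capping, so $\pi$ is the composite of the maps $R\mapsto R^*$ for one hole at a time. All intermediate surfaces have Euler characteristic at most $\chi(A)<0$. By Lemma~\ref{lem:cap}, $\pi$ maps into $\mathcal P(A)$ and sends adjacent vertices to equal or adjacent vertices. The curves of $Q$ lie in the collars and the curves of $T\in\mathcal P(A)$ are unaffected, so $\pi(T\cup Q)=T$.

Suppose that a geodesic of length $L$ from $T\cup Q$ to $T'\cup Q$ is not contained in $i_Q(\mathcal P(A))$. By Lemma~\ref{lem:iQ} some vertex of it does not contain $Q$. Let $R_1\to R_2$ be the first move with $R_2\not\supset Q$. It replaces a curve $q\in Q$ by a curve $q'$ in a four-holed sphere $W$. For each hole $s$ of $W$ let $Y_s$ be the part of $\Sigma$ beyond $s$: the union of the pieces of $\Sigma$ cut along $R_1\cap R_2$ in the branch of the tree \eqref{eq:tree} that is attached to $W$ along $s$, or $s$ itself if $s\subset\partial\Sigma$. The four sets $Y_s$ are pairwise disjoint, and each contains at least one hole of $\Sigma$. We claim that for some $s$ all holes of $\Sigma$ in $Y_s$ are capped.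

If $q=o_j$, let $s,t$ be the two holes of $W$ on the $B_j$-side of $q$. Then $Y_s$ and $Y_t$ lie in $B_j$, and at most one of them contains the only uncapped hole in $B_j$. If $q$ lies in the interior of $B_j$, both pairs of pants of $R_1\supset Q$ adjacent to $q$ lie in $B_j$, so $W\subset B_j$. The connected set $\Sigma\setminus B_j$ lies in one of the four sets $Y_s$; the other three lie in $B_j$, and at most one of them contains the uncapped hole. This proves the claim.

For such $s$, the planar set $Y_s$ together with its caps is a disc $\Delta\subset\Sigma^*$ bounded by $s$, and $W\cup\Delta$ is a pair of pants in $\Sigma^*$ containing $q$ and $q'$. So each of $q,q'$ is inessential or isotopic in $\Sigma^*$ to a hole of $W$, which is a curve of $R_1\cap R_2$ or a hole of $\Sigma$. Therefore $\pi(R_1)$ and $\pi(R_2)$ both consist of the classes coming from $R_1\cap R_2$, and $\pi(R_1)=\pi(R_2)$. Applying $\pi$ to the geodesic and deleting repetitions gives a path of length at most $L-1$ from $T$ to $T'$ in $\mathcal P(A)$. Its image under $i_Q$ joins $T\cup Q$ to $T'\cup Q$ and is shorter than the geodesic, a contradiction.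
\end{proof}

Capping holes does not change the genus, so the map $\pi$ has no analog when $\Sigma$ has larger genus than $A$. In the examples that follow the difference of the genera is at least $k/4$.

\section{A surface modeled on a cubic graph}\label{sec:constr}

\subsection*{The graph}

Let $k\ge4$ be even. Choose a cyclic order $\omega=(v_1,\dots,v_k)$ of $\{1,\dots,k\}$, with indices modulo $k$, and a perfect matching $M$ each of whose edges joins a vertex $v_i$ with $i$ even to a vertex $v_j$ with $j$ odd. Let $G=G(\omega,M)$ be the multigraph whose edges are the \emph{cycle edges} $e_i=\{v_i,v_{i+1}\}$ and the \emph{matching edges} in $M$. It is connected and cubic, has $3k/2$ edges and no loops; a matching edge may be parallel to a cycle edge. Its edges split into three perfect matchings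
$$M_1=\{e_i:i\text{ odd}\},\qquad M_2=\{e_i:i\text{ even}\},\qquad M_3=M .$$
The matchings will give three multicurves, and the Hamiltonian cycle will give one curve crossing all of their components. For $k=6$, $v_i=i$ and $M=\{\{1,4\},\{2,5\},\{3,6\}\}$, the graph $G$ is $K_{3,3}$.

\subsection*{The surface $\Sigma$}

For $v=v_i$ let $S_v$ be a four-holed sphere drawn in the oriented sphere $\mathbb R^2\cup\{\infty\}$, with a hole $p_v$ at the origin, a hole $\delta_v^-$ to the west, a hole $\delta_v^+$ to the east, and a hole $\delta_v^0$ to the north if $i$ is even and to the south if $i$ is odd. Let $a_v^-,a_v^+,a_v^0$ be the straight arcs from $p_v$ to $\delta_v^-,\delta_v^+,\delta_v^0$; see Figure~\ref{fig:pieces}. Glue $\delta^+_{v_i}$ to $\delta^-_{v_{i+1}}$ for all $i$, and $\delta^0_v$ to $\delta^0_w$ for all $\{v,w\}\in M$, compatibly with the orientations and matching the endpoints of the arcs. At a cycle edge, the north side of $a^+_{v_i}$ continues into the north side of $a^-_{v_{i+1}}$, since both are the left side of the arc running east.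

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={font=\small}]
\draw (0,0) circle (0.3) node {$p$};
\draw (-2,0) circle (0.3) node {$\delta^-$};
\draw (2,0) circle (0.3) node {$\delta^+$};
\draw (0,1.7) circle (0.3) node {$\delta^0$};
\draw (-1.7,0)--(-0.3,0) (0.3,0)--(1.7,0) (0,0.3)--(0,1.4);
\draw[very thick] (-1.7,0) .. controls (-1.2,1.05) and (1.2,1.05) .. (1.7,0);
\draw[dashed,rounded corners=8pt] (-0.5,-0.47) rectangle (2.5,0.47);
\node at (-1.1,-0.2) {$a^-$}; \node at (0.95,-0.2) {$a^+$}; \node at (0.25,1.15) {$a^0$};
\node at (-1.2,0.85) {$y_i$}; \node at (1.3,-0.72) {$\eta^+$}; \node at (-1.6,-1.7) {$i$ even};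
\draw[<->,dotted,thick] (2.6,0)--(3.62,0); \node at (3.1,0.25) {glue};
\draw (6,0) circle (0.3) node {$p$};
\draw (4,0) circle (0.3) node {$\delta^-$};
\draw (8,0) circle (0.3) node {$\delta^+$};
\draw (6,-1.7) circle (0.3) node {$\delta^0$};
\draw (4.3,0)--(5.7,0) (6.3,0)--(7.7,0) (6,-0.3)--(6,-1.4);
\draw[very thick] (4.3,0) .. controls (4.8,-1.05) and (7.2,-1.05) .. (7.7,0);
\node at (5.05,0.22) {$a^-$}; \node at (7,0.22) {$a^+$}; \node at (6.25,-1.15) {$a^0$};
\node at (7.4,-0.85) {$y_{i+1}$}; \node at (7.7,-1.7) {$i+1$ odd};
\end{tikzpicture}
\caption{Two consecutive four-holed spheres $S_{v_i}$ and $S_{v_{i+1}}$, each drawn as the plane with $\infty$ minus four discs. Thin lines are the arcs $a^-,a^+,a^0$; the thick arcs $y_i,y_{i+1}$ are parts of the curve $y$, which changes from the north side to the south side of the horizontal arc where the two pieces are glued. The dashed curve is $\eta^+=\eta(a^+)$.}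
\label{fig:pieces}
\end{figure}

The result $\Sigma$ is connected and oriented, has the holes $p_1,\dots,p_k$, and $\chi(\Sigma)=-2k$. From $2-2g-k=-2k$ its genus is $1+k/2$, and $\xi(\Sigma)=5k/2$. Each edge $e=\{v,w\}$ of $G$ gives a simple closed curve $\delta_e$ and an arc $a_e$ from $p_v$ to $p_w$ crossing $\delta_e$ once. The arcs $a_e$ are pairwise disjoint. The $\delta_e$ cut $\Sigma$ into the pieces $S_v$, so they form a multicurve by Lemma~\ref{lem:cut}.

\subsection*{The subsurface $A$}

Let $A$ be a regular neighborhood of $\bigcup_vp_v\cup\bigcup_ea_e$. It is connected because $G$ is, and $\chi(A)=-3k/2$, since $3k/2$ arcs are attached to $k$ circles. Let $B$ be the closure of $\Sigma\setminus A$. Cutting $S_v$ along its three arcs gives a connected planar surface with Euler characteristic $-2+3=1$, a disc. So $B\cap S_v$ is a disc meeting each of $\delta_v^-,\delta_v^+,\delta_v^0$ in one arc, and $B$ is the union of $k$ discs glued along $3k/2$ arcs according to $G$. Thus $B$ is connected with $\chi(B)=-k/2<0$. The $f\ge1$ components of $A\cap B$ cut $\Sigma$ into $A$ and $B$, so they form a multicurve by Lemma~\ref{lem:cut}, and $A$ is essential. Let $Q$ be this multicurve together with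 a pants decomposition of $B$. From $2-2g(A)-(k+f)=-3k/2$ and $f\ge1$,
\begin{equation}\label{eq:genus}
g(A)\le\frac k4+\frac12 .
\end{equation}
So $A$ has all the holes of $\Sigma$ but only about half of its genus. This inequality is the source of the lower bound.

We say that a pair $\{v,w\}$ \emph{appears} in a pants decomposition of $A$ or $\Sigma$ if $p_v$ and $p_w$ are holes of one of its pairs of pants.

\subsection*{The curves $c_e$}

To make a pair appear we need a curve whose presence implies it. For $e=\{v,w\}$ let $P_e\subset A$ be a thin regular neighborhood of $p_v\cup a_e\cup p_w$, a pair of pants with holes $p_v$, $p_w$ and $c_e=\eta(a_e)$. Put $C_j=\{c_e:e\in M_j\}$ for $j=1,2,3$. Since $M_j$ is a matching, the $P_e$ with $e\in M_j$ are disjoint. The closure of $A\setminus\bigcup_{e\in M_j}P_e$ is connected, because a path in $A$ that enters $P_e$ can be rerouted along $c_e$, and its Euler characteristic is $-3k/2+k/2=-k$. By Lemma~\ref{lem:cut}, $C_j$ is a multicurve of $A$ with $k/2$ components.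

\subsection*{The curve $y$}

The curves $c_e$ and $c_{e'}$ are disjoint when $e$ and $e'$ have no common vertex. The forcing argument of Section~\ref{sec:twist} needs every curve of one stage to cross every curve of the next, so we interpose a single curve $y$ that crosses all $c_e$.

Let $y_i\subset S_{v_i}\cap A$ be the arc from the endpoint of $a^-_{v_i}$ on $\delta^-_{v_i}$ to the endpoint of $a^+_{v_i}$ on $\delta^+_{v_i}$ that runs along $a^-\cup p\cup a^+$ on the side of $\delta^0$: on the north side if $i$ is even, on the south side if $i$ is odd. It meets $a^\pm$ only in its endpoints and crosses $a^0$ once. The arcs $y_i$ join up to a simple closed curve $y\subset A$ with $y\cap S_{v_i}=y_i$. The parity of $i$ alternates along the whole cycle, also from $v_k$ to $v_1$ because $k$ is even, so at the point $a_{e_i}\cap\delta_{e_i}$ the curve $y$ passes from one side of $a_{e_i}$ to the other. Thus $y$ crosses each $\delta_{e_i}$ and each $a_{e_i}$ in one point, is disjoint from $\delta_e$ for $e\in M$, and meets $a_e$ twice for $e\in M$.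

\begin{lemma}\label{lem:y}
The curve $y$ is essential and non-peripheral in $A$ and crosses every $c_e$.
\end{lemma}

\begin{proof}
The $a_e$ are properly embedded arcs of $A$, so the algebraic intersection number $y\cdot a_e$ is invariant under homotopy of $y$ in $A$. Orient $y$ eastward. For a cycle edge, $y\cdot a_e=\pm1$. Let $e\in M$ join $v=v_i$ with $i$ even to $w=v_j$ with $j$ odd, and orient $a_e$ from $p_v$ to $p_w$. In $S_v$ it runs north, from $p_v$ to $\delta^0_v$; in $S_w$ it runs north as well, from the southern hole $\delta^0_w$ to $p_w$. At both crossings $y$ runs east, so the signs agree and $y\cdot a_e=\pm2$. Hence $y$ is not homotopic in $A$ to a curve that misses some $a_e$.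

It follows that $y$ is essential, that it is not isotopic to a component of $A\cap B$ or to any $c_e$ (these miss $a_e$), and that it is not isotopic to $p_v$ (which misses $a_{e'}$ for an edge $e'\not\ni v$). If $i(y,c_e)=0$, then $y$ is isotopic into $P_e$, hence to $p_v$, $p_w$ or $c_e$, or into $A\setminus P_e$, where it misses $a_e$. All of these have been excluded.
\end{proof}

The alternation of north and south is what makes the proof work. If $y_i$ and $y_{i+1}$ ran on the same side, $y$ could be pushed off $a_{e_i}$; if a matching edge joined two northern holes, the two crossings would have opposite signs.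

\section{Short paths in $\mathcal P(\Sigma)$}\label{sec:short}

The curves $\delta_e$ cross $A\cap B\subset Q$ or are at least not contained in $A$; they are the resource that $\Sigma$ has and $A$ lacks. Completing them by one curve in each $S_v$ gives pants decompositions from which the curves $c_e$ and $y$ are reached quickly. In this section $d=d_{\mathcal P(\Sigma)}$.

In the four-holed sphere $S_v$ put $\eta_v^*=\eta(a_v^*)$ for $*\in\{-,+,0\}$, and $\eta^y_{v_i}=\eta(y_i)$. For $j=1,2,3$ let $*_j(v)\in\{-,+,0\}$ be the symbol of the edge of $M_j$ at $v$. For fixed $v$ the three symbols are distinct, and $*_3(v)=0$. Define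
$$\hat R_j=\{\delta_e\}_{e}\cup\{\eta_v^{*_j(v)}\}_v,\qquad
R_j=\{\delta_e\}_{e\notin M_j}\cup C_j\cup\{\eta_v^{*_j(v)}\}_v,\qquad
\hat R_y=\{\delta_e\}_{e}\cup\{\eta^y_v\}_v ,$$
where $e$ runs over the edges and $v$ over the vertices of $G$. The sets $\hat R_j$ and $\hat R_y$ cut each $S_v$ into two pairs of pants, so they are pants decompositions; $R_j$ is one by part (a) of the next lemma.

\begin{lemma}\label{lem:moves}
\begin{enumerate}
\item[(a)] $d(\hat R_j,R_j)\le k/2$ for $j=1,2,3$.
\item[(b)] $d(\hat R_j,\hat R_{j'})\le k$ for all $j,j'$.
\item[(c)] $d(\hat R_j,\hat R_y)\le k$ for $j=1,2$.
\item[(d)] There is a pants decomposition $R_y\ni y$ with $d(\hat R_y,R_y)\le k$.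
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e=\{v,w\}\in M_j$ and write $\eta_v,\eta_w$ for the curves of $\hat R_j$ in $S_v,S_w$. The two pairs of pants adjacent to $\delta_e$ are $(p_v,\delta_e,\eta_v)$ and $(p_w,\delta_e,\eta_w)$; their union $W_e$ is a four-holed sphere containing $a_e$, which joins $p_v$ to $p_w$ and crosses $\delta_e$ once. By Lemma~\ref{lem:arc}(a), $\delta_e\to c_e$ is an elementary move. The $W_e$ with $e\in M_j$ are disjoint, so these $k/2$ moves can be performed one after the other.

(b) As long as all $\delta_e$ are present, a change of the curve in $S_v$ takes place in the four-holed sphere $S_v$. For $*\ne*'$ the arcs $a_v^*$ and $a_v^{*'}$ are disjoint and join $p_v$ to different holes, so $\eta_v^*\to\eta_v^{*'}$ is an elementary move by Lemma~\ref{lem:arc}(b). One move in each $S_v$ suffices.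

(c) Here $*=*_j(v)\in\{-,+\}$. After sliding its endpoints, $y_i$ is disjoint from $a^*_{v_i}$. Both arcs start at $\delta^*_{v_i}$; one ends at $p_{v_i}$ and the other at the opposite hole $\delta^{\mp}_{v_i}$. Lemma~\ref{lem:arc}(b) applies again.

(d) Write $d_i=\delta_{e_i}$ and $\eta_i=\eta^y_{v_i}$, and let $\Pi_i\subset S_{v_i}$ be the pair of pants with holes $d_{i-1},d_i,\eta_i$; it contains $y_i$. The union $\Theta=\Pi_1\cup\dots\cup\Pi_k$ has $k$ holes $\eta_1,\dots,\eta_k$ and $\chi(\Theta)=-k$, so it is a $k$-holed torus. It contains $y$, which crosses each of $d_1,\dots,d_k$ once. All moves will take place in $\Theta$; the curves $\eta_i$ and $\delta_e$ $(e\in M)$ stay. The plan is to gather the holes $\eta_1,\eta_2,\dots$ one at a time inside growing curves $\varepsilon_2,\varepsilon_3,\dots$ disjoint from $y$, each replacing one $d_r$, until only $d_k$ crosses $y$.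

Choose a point $x_i\in d_i\setminus y$ for each $i$. Cutting $\Pi_i$ along $y_i$ gives an annulus; one boundary circle is $\eta_i$, the other consists of $d_{i-1}$ and $d_i$, each cut open at a point, and two copies of $y_i$. Two radial arcs of this annulus join $\eta_i$ to $x_{i-1}$ and to $x_i$. Joining such arcs at $x_i$ we obtain pairwise disjoint arcs $\zeta_i\subset\Pi_i\cup\Pi_{i+1}$ $(1\le i\le k-1)$ from $\eta_i$ to $\eta_{i+1}$ that miss $y$, cross $d_i$ once and meet no other $d_j$. Put $U_1=\varepsilon_1=\eta_1$, and inductively let $U_{r+1}\subset\Theta$ be a thin regular neighborhood of $U_r\cup\zeta_r\cup\eta_{r+1}$. For $r\ge2$, $U_r$ is a planar surface in $\Pi_1\cup\dots\cup\Pi_r$ with holes $\eta_1,\dots,\eta_r$ and one further hole $\varepsilon_r$; it misses $y$, $d_k$ and all $d_j$ with $j\ge r$, and it meets $\zeta_r$ in an initial segment. The region between $\varepsilon_r$ and $\varepsilon_{r+1}$ is a pair of pants with third hole $\eta_{r+1}$.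

For $r=1,\dots,k-1$ we replace $d_r$ by $\varepsilon_{r+1}$. Before this step the curves inside $\Theta$ are $\varepsilon_2,\dots,\varepsilon_r,d_r,\dots,d_k$. The surface $\Pi_1\cup\dots\cup\Pi_r$ is a sphere with holes $d_k=d_0$, $\eta_1,\dots,\eta_r$, $d_r$, and removing $U_r$ from it leaves a pair of pants $(\varepsilon_r,d_k,d_r)$. On the other side of $d_r$ lies $\Pi_{r+1}=(d_r,\eta_{r+1},d_{r+1})$. Their union along $d_r$ is a four-holed sphere with holes $\varepsilon_r,d_k,\eta_{r+1},d_{r+1}$; for $r=k-1$ two of the holes are the two sides of $d_k$. In it, the part $\zeta_r'$ of $\zeta_r$ outside $U_r$ joins $\varepsilon_r$ to $\eta_{r+1}$ and crosses $d_r$ once, and $\varepsilon_{r+1}=\eta(\zeta'_r)$. By Lemma~\ref{lem:arc}(a) the step is an elementary move.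

After these $k-1$ moves, the component containing $d_k$ is the closure of $\Theta\setminus U_k$. It has the single hole $\varepsilon_k$ and Euler characteristic $-k-(1-k)=-1$, so it is a one-holed torus. It contains $y$, which crosses $d_k$ once. The $k$-th move is $d_k\to y$, and $R_y=\{\delta_e\}_{e\in M}\cup\{\eta_1,\dots,\eta_k\}\cup\{\varepsilon_2,\dots,\varepsilon_k\}\cup\{y\}$.
\end{proof}

All pairs in $M_j$ appear in $R_j$, and $d(R_1,R_2),d(R_2,R_3)\le\frac k2+k+\frac k2=2k$. So all edges of $G$ appear along a path of length at most $4k$ in $\mathcal P(\Sigma)$, whatever $G$ is; for $K_{3,3}$ the nine pairs appear within $24$ moves on a surface of genus $4$. This is to be compared with Proposition~\ref{prop:count}. The itinerary that we can force returns to $y$ between the $C_j$, and for this we use the paths $R_y,\hat R_y,\hat R_j,R_j$ for $j=1,2$ and $R_y,\hat R_y,\hat R_1,\hat R_3,R_3$: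
\begin{equation}\label{eq:dist}
d(R_y,R_1),\ d(R_y,R_2)\le\tfrac52k,\qquad d(R_y,R_3)\le\tfrac72k .
\end{equation}

Fix $n\ge1$, let $m=6n+1$, and let
$$(D_1,\dots,D_m)=(y,C_1,y,C_2,y,C_3,\ \ y,C_1,y,C_2,y,C_3,\ \dots,\ y),$$
where $y$ stands for the multicurve $\{y\}$. Let $R(D_s)\in\{R_y,R_1,R_2,R_3\}$ be the corresponding pants decomposition, so that $D_s\subset R(D_s)$, and let $\tau_s$ be the product of the positive Dehn twists about the components of $D_s$. For exponents $N_1,\dots,N_m\ge1$ put
$$\varphi_s=\tau_1^{N_1}\cdots\tau_s^{N_s},\qquad\varphi=\varphi_m .$$
These mapping classes are supported in the interior of $A$. They act on $\mathcal P(A)$ and on $\mathcal P(\Sigma)$, and they fix $Q$ and every hole $p_v$.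

\begin{lemma}\label{lem:upper}
Let $T\in\mathcal P(A)$ and $Z=2d(T\cup Q,R_y)$. For all $n$ and all exponents, $d(T\cup Q,\varphi T\cup Q)\le Z+17kn$.
\end{lemma}

\begin{proof}
Since $\tau_s$ fixes $R(D_s)$, we have $\varphi_1R(D_1)=R_y$ and $\varphi_sR(D_{s+1})=\varphi_{s+1}R(D_{s+1})$. Hence
$$d\bigl(\varphi_sR(D_s),\varphi_{s+1}R(D_{s+1})\bigr)=d\bigl(\varphi_sR(D_s),\varphi_sR(D_{s+1})\bigr)=d\bigl(R(D_s),R(D_{s+1})\bigr).$$
By \eqref{eq:dist}, each of the $n$ blocks of six consecutive steps contributes at most $4\cdot\frac52k+2\cdot\frac72k=17k$, so $d(R_y,\varphi R_y)\le17kn$. Finally $d(T\cup Q,R_y)=Z/2$ and $d(\varphi R_y,\varphi T\cup Q)=d(\varphi R_y,\varphi(T\cup Q))=Z/2$.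
\end{proof}

\section{Twisting and forced visits in $\mathcal P(A)$}\label{sec:twist}

We show that for rapidly chosen exponents every short path from $T$ to $\varphi T$ in $\mathcal P(A)$ visits the curves of $\varphi_1D_1,\dots,\varphi_mD_m$ in this order. The mechanism is visible in complexity one.

\begin{example}\label{ex:farey}
The curves in a one-holed torus correspond to slopes $p/q\in\mathbb Q\cup\{\infty\}$ in lowest terms, with $\infty=1/0$ and $i(p/q,r/s)=|ps-qr|$; the pants graph is the Farey graph, in which $p/q$ and $r/s$ are adjacent if $|ps-qr|=1$. The twist $\tau$ about $x=\infty$ acts on slopes by $t\mapsto t\pm1$. The vertices $0$ and $\tau^N(0)=\pm N$ are both adjacent to $\infty$, so their distance is at most $2$. Adjacent finite slopes differ by $|p/q-r/s|=1/|qs|\le1$, so a path from $0$ to $\pm N$ that avoids $\infty$ has length at least $N$. Thus every path of length less than $N$ passes through $x$.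
\end{example}

In general we need a real number that replaces the slope: it should measure the twisting of a pants decomposition about $x$, change by a bounded amount under a move that does not involve $x$, and change by about $N$ under the $N$-th power of the twist.

\subsection*{Twisting numbers}

Give the interior of $A$ a complete hyperbolic metric of finite area, so that it is $\mathbb H^2/\pi_1(A)$ and all holes are cusps. We recall three facts.
\begin{enumerate}
\item[(H1)] Every curve has a unique geodesic representative, which is simple, and distinct such geodesics meet minimally. We represent all curves by geodesics.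
\item[(H2)] In a discrete group, two hyperbolic elements share both or none of their fixed points on $\partial\mathbb H^2$, and a hyperbolic and a parabolic element share none. So distinct lifts of closed geodesics have no common endpoint, and no endpoint of such a lift is a parabolic point.
\item[(H3)] A lift $\tilde\tau$ of a compactly supported diffeomorphism $\tau$ is bi-Lipschitz, hence a quasi-isometry, and extends to a homeomorphism of $\mathbb H^2\cup\partial\mathbb H^2$. If $a,b$ are the endpoints of a lift of a closed geodesic $u$, then $\tilde\tau a,\tilde\tau b$ are the endpoints of a lift of the geodesic representative of $\tau(u)$.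
\end{enumerate}

For each curve $x$ fix a lift $\ell\subset\mathbb H^2$ and a generator $\gamma$ of its stabilizer. The endpoints of $\ell$ cut $\partial\mathbb H^2$ into two open intervals $I^-,I^+$. Identify each with $\mathbb R$ by a homeomorphism in which $\gamma$ acts by $t\mapsto t+1$; both coordinates increase toward the attracting point of $\gamma$. A geodesic line crossing $\ell$ has endpoints $a\in I^-$ and $b\in I^+$, and we denote it by $(a,b)$. Two such lines are disjoint or asymptotic when their endpoints are ordered in the same way on both sides, so
\begin{equation}\label{eq:cross}
(a,b)\text{ and }(a',b')\text{ cross if and only if }(a-a')(b-b')<0 .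
\end{equation}
For a complete geodesic $u$ on $A$, closed or not, let
$$\operatorname{Tw}_x(u)=\{\,b-a:\ (a,b)\text{ is a lift of }u\text{ crossing }\ell\,\}\subset\mathbb R .$$
It is nonempty if and only if $u$ crosses $x$, that is, meets it transversely. For a multicurve take the union over the components. The number $b-a$ is unchanged by $\gamma$ and records how far the line travels along $\ell$ while crossing it.

\begin{lemma}\label{lem:disj}
If no lift of $u$ crosses a lift of $u'$, then $|\theta-\theta'|\le1$ for all $\theta\in\operatorname{Tw}_x(u)$ and $\theta'\in\operatorname{Tw}_x(u')$. In particular $\operatorname{Tw}_x(P)$ has diameter at most $1$ for every multicurve $P$.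
\end{lemma}

\begin{proof}
Let $\theta=b-a$, $\theta'=b'-a'$ for lifts $(a,b)$ of $u$ and $(a',b')$ of $u'$. Translating by a power of $\gamma$ we may assume $a\le a'<a+1$. The lines $(a+j,b+j)$, $j\in\mathbb Z$, are lifts of $u$. If $a<a'$, then \eqref{eq:cross} for $j=0,1$ gives $b\le b'\le b+1$, so $\theta'-\theta=(b'-b)-(a'-a)\in(-1,1)$. If $a=a'$, then \eqref{eq:cross} for $j=\pm1$ gives $b-1\le b'\le b+1$. The components of a multicurve are simple and disjoint, so no two of their lifts cross.
\end{proof}

\begin{lemma}\label{lem:adj}
Let $T,T'$ be adjacent in $\mathcal P(A)$ and $x\notin T\cup T'$. Then $|\theta-\theta'|\le3$ for all $\theta\in\operatorname{Tw}_x(T)$ and $\theta'\in\operatorname{Tw}_x(T')$.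
\end{lemma}

\begin{proof}
If a curve $w\in T\cap T'$ crosses $x$, both $\theta$ and $\theta'$ are within $1$ of an element of $\operatorname{Tw}_x(w)$, and $|\theta-\theta'|\le2$. Otherwise let the move be $\alpha\to\beta$ in $W$. Then $x$ is disjoint from and different from the curves of $T\cap T'$, so it is a curve of $W$, and $\theta\in\operatorname{Tw}_x(\alpha)$, $\theta'\in\operatorname{Tw}_x(\beta)$. The difficulty is that $\alpha$ crosses $\beta$ and that $W$ contains no two disjoint curves through which to compare them. We use arcs instead, and straighten them to infinite geodesics.

\emph{Step 1: arcs.} There are disjoint properly embedded arcs $\rho_\alpha,\rho_\beta$ in $W$, not homotopic into a hole, with $\rho_\alpha\cap\alpha=\emptyset=\rho_\beta\cap\beta$, such that $\alpha$ is the only curve of $W$ that can be isotoped off $\rho_\alpha$, and $\beta$ the only one that can be isotoped off $\rho_\beta$.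

Let $W$ be a one-holed torus. Cutting along $\alpha\cup\beta$ gives an annulus between the hole and a square with sides $\alpha,\beta,\alpha,\beta$. Join the hole by four disjoint radial arcs to the midpoints of the sides; midpoints of opposite sides are identified in $W$. The two arcs reaching the $\beta$-sides form $\rho_\alpha$, the other two form $\rho_\beta$. The arc $\rho_\alpha$ misses $\alpha$ and crosses $\beta$ exactly once, so it is non-separating and not homotopic into the hole. Hence $W$ cut along $\rho_\alpha$ is connected with Euler characteristic $0$, an annulus. Every essential simple closed curve in it is isotopic to its core, and $\alpha$ is one. The same holds with $\alpha,\beta$ exchanged.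

Let $W$ be a four-holed sphere, with $X_{ij}$ as in Lemma~\ref{lem:four}(a). Let $\rho_\alpha$ join the holes of $X_{11}$ and $X_{21}$ across $\beta_1$, and let $\rho_\beta$ join the holes of $X_{11}$ and $X_{12}$ across $\alpha_1$. Then $\rho_\alpha$ misses $\alpha$ and $\rho_\beta$ misses $\beta$; in the annulus $X_{11}$ both can be taken radial, ending on different sides, so they are disjoint. Cutting $W$ along $\rho_\alpha$ gives a pair of pants, two of whose holes are holes of $W$. So $\eta(\rho_\alpha)$ is the only curve of $W$ that can be isotoped off $\rho_\alpha$, and therefore it equals $\alpha$. Likewise $\eta(\rho_\beta)=\beta$.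

\emph{Step 2: straightening.} Each hole of $W$ is a geodesic in $T\cap T'$ or a cusp; an arc ending at a cusp runs into it as a ray. Let $\tilde W$ be a component of the preimage of the interior of $W$. It is convex, being bounded by disjoint geodesic lines. Its \emph{ends} are its boundary lines and the parabolic points of its stabilizer. To a boundary line associate the closed interval of $\partial\mathbb H^2$ that it cuts off from $\tilde W$, and to a parabolic point the point itself. By (H2) these sets are pairwise disjoint, and a lift in $\tilde W$ of a curve of $W$ has its endpoints outside all of them, so each end lies on one side of such a lift.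

Orient each geodesic hole of $W$. This selects an endpoint of each boundary line of each $\tilde W$, equivariantly under $\pi_1(A)$; for a cusp select the parabolic point. A lift of $\rho_\alpha$ joins two ends of some $\tilde W$, which are distinct because $\rho_\alpha$ is not homotopic into a hole. Replace it by the geodesic line between the two selected points. By convexity this line lies in the closure of $\tilde W$, and as its endpoints belong to different ends it is not a boundary line; so it lies in $\tilde W$. By equivariance these lines are the lifts of one complete geodesic $\hat\rho_\alpha$ on $A$, which spirals onto holes of $W$ or runs into cusps. Define $\hat\rho_\beta$ in the same way.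

\emph{Step 3: no crossings.} Lines in different components $\tilde W$ are disjoint, so consider one $\tilde W$. A lift of $\rho_\alpha$ and a lift of $\rho_\beta$ are disjoint. If they share an end, the straightened lines share an ideal point and do not cross. If not, the lift of $\rho_\beta$ lies on one side of the lift of $\rho_\alpha$, so the two pairs of ends are unlinked in the cyclic order, and so are the selected points. Thus lifts of $\hat\rho_\alpha$ and $\hat\rho_\beta$ never cross. A lift of $\rho_\alpha$ misses every lift of $\alpha$, so its two ends lie on the same side of it; thus lifts of $\hat\rho_\alpha$ and $\alpha$ never cross, and neither do lifts of $\hat\rho_\beta$ and $\beta$.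

\emph{Step 4: $\hat\rho_\alpha$ and $\hat\rho_\beta$ cross $x$.} Suppose that $\hat\rho_\alpha$ does not. Then no lift of $x$ separates the two ends joined by a lift of $\rho_\alpha$. Isotope $\rho_\alpha$ in $W$ to an arc $\rho'$ meeting $x$ minimally; its lifts join the same pairs of ends. By the bigon criterion a lift of $\rho'$ meets a lift of $x$ at most once, and a single crossing would put the two ends on different sides. So $\rho'\cap x=\emptyset$, and Step 1 gives $x=\alpha\in T$, a contradiction. The same argument applies to $\hat\rho_\beta$, using $x\notin T'$.

Now choose $\theta_1\in\operatorname{Tw}_x(\hat\rho_\alpha)$, $\theta_2\in\operatorname{Tw}_x(\hat\rho_\beta)$ and apply Lemma~\ref{lem:disj} to the pairs $(\alpha,\hat\rho_\alpha)$, $(\hat\rho_\alpha,\hat\rho_\beta)$, $(\hat\rho_\beta,\beta)$.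
\end{proof}

\begin{lemma}\label{lem:twist}
Let $D$ be a multicurve in $A$, $x\in D$, and $\tau$ the product of the positive twists about the components of $D$. There is $\sigma\in\{\pm1\}$ such that for every multicurve $P$ crossing $x$ and all $N\in\mathbb Z$, $\theta\in\operatorname{Tw}_x(P)$, $\theta'\in\operatorname{Tw}_x(\tau^NP)$,
$$|\theta'-\theta-\sigma N|\le3 .$$
\end{lemma}

\begin{proof}
Let $\tau$ be supported in disjoint annuli around the components of $D$. Their preimage is a union of disjoint strips. Let $X^\pm$ be the component of the complement of the strips that is adjacent on the $I^\pm$ side to the strip around $\ell$; both are $\gamma$-invariant. Let $\tilde\tau$ be the lift of $\tau$ that is the identity on $X^-$. The deck transformation $\tilde\tau\gamma\tilde\tau^{-1}$ agrees with $\gamma$ on $X^-$, so $\tilde\tau$ commutes with $\gamma$. Hence its extension (H3) fixes the attracting and the repelling point of $\gamma$; it preserves orientation, so it preserves $I^-$ and $I^+$ and acts on each as an increasing homeomorphism commuting with $t\mapsto t+1$. The strip around $\ell$ is the universal cover of the annulus around $x$. On it $\tilde\tau$ is the lift of a single twist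 that fixes one boundary line, so on the other boundary line it equals $\gamma^\sigma$ with $\sigma=\pm1$. On $X^+$ the map $\tilde\tau$ covers the identity, so it equals $\gamma^\sigma$ there, and $\tilde\tau^N=\gamma^{\sigma N}$ on $X^+$.

We claim that $X^\pm$ accumulates at a point of $I^\pm$. The stabilizer of $X^-$ is the fundamental group of a component of $A$ cut along $D$. This component has negative Euler characteristic, so the group is not cyclic and contains an element $\psi$ with $\psi\ell\ne\ell$. The endpoints of $\ell$ are accumulation points of the $\gamma$-invariant set $X^-$, hence so are the endpoints of $\psi\ell$. These differ from the endpoints of $\ell$ by (H2), and they lie in the closure of $I^-$ because $X^-$ lies on that side of the strip. The argument for $X^+$ is the same with the sides exchanged.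

By continuity, $\tilde\tau^N$ has a fixed point in $I^-$ and $\gamma^{-\sigma N}\tilde\tau^N$ has one in $I^+$. An increasing homeomorphism of $\mathbb R$ that commutes with $t\mapsto t+1$ and fixes $t_0$ preserves each interval $[t_0+j,t_0+j+1)$, so it moves every point by less than $1$. Therefore $|\tilde\tau^Na-a|<1$ for $a\in I^-$ and $|\tilde\tau^Nb-b-\sigma N|<1$ for $b\in I^+$. If $\theta=b-a$ for a lift $(a,b)$ of a component of $P$, then $(\tilde\tau^Na,\tilde\tau^Nb)$ is a lift of a component of $\tau^NP$ by (H3), and its value is within $2$ of $\theta+\sigma N$. By Lemma~\ref{lem:disj} it is within $1$ of $\theta'$.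
\end{proof}

\begin{lemma}\label{lem:force}
Let $T_0,\dots,T_L$ be a path in $\mathcal P(A)$ and suppose that $|\theta-\theta'|>3L+1$ for some $\theta\in\operatorname{Tw}_x(T_0)$, $\theta'\in\operatorname{Tw}_x(T_L)$. Then $x\in T_t$ for some $t$.
\end{lemma}

\begin{proof}
Otherwise every $T_t$ crosses $x$ by maximality, so all sets $\operatorname{Tw}_x(T_t)$ are nonempty. Then $|\theta-\theta'|\le3L$ by Lemma~\ref{lem:adj} if $L\ge1$, and $|\theta-\theta'|\le1$ by Lemma~\ref{lem:disj} if $L=0$.
\end{proof}

\subsection*{The forced itinerary}

Lemma~\ref{lem:force} forces one curve. To force many curves in order, we restart the argument at the time when stage $s$ is complete. About the decomposition at that time we know only that it contains one curve of $\varphi_sD_s$, and this one curve has to bound the twisting about every curve of $\varphi_{s+1}D_{s+1}$. This is why consecutive multicurves must cross completely.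

\begin{proposition}\label{prop:visits}
Let $T\in\mathcal P(A)$ with $y\notin T$, and let $L_0>0$. The exponents $N_1,\dots,N_m$ can be chosen so that for every path $T_0=T,\dots,T_L=\varphi T$ in $\mathcal P(A)$ with $L\le L_0$ there are times $0=t_0\le t_1\le\dots\le t_m\le L$ such that, for $1\le s\le m$, every component of $\varphi_sD_s$ belongs to some $T_t$ with $t_{s-1}\le t\le t_s$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:y}, every component of $D_s$ crosses every component of $D_{s+1}$. Put $\psi_{m+1}=1$ and $\psi_s=\tau_s^{N_s}\psi_{s+1}$, so that $\varphi=\psi_1=\varphi_s\psi_{s+1}$. As $\psi_s$ depends only on $N_s,\dots,N_m$, we choose $N_m,N_{m-1},\dots,N_1$ in this order, such that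
\begin{enumerate}
\item[(1)] if $s\ge2$, then $\psi_sT$ contains no component of $D_{s-1}$;
\item[(2)] for each $z\in D_s$, the set $\operatorname{Tw}_z(\psi_sT)$ is nonempty and its elements differ by more than $3L_0+1$ from all elements of $\operatorname{Tw}_z(w)$ for all $w\in D_{s-1}$; for $s=1$, from all elements of $\operatorname{Tw}_y(T)$.
\end{enumerate}
Suppose that $N_m,\dots,N_{s+1}$ are chosen. By (1) for $s+1$, or by $y\notin T$ if $s=m$, the pants decomposition $\psi_{s+1}T$ contains no $z\in D_s$, so it crosses each such $z$; then so does $\psi_sT=\tau_s^{N_s}\psi_{s+1}T$, because $\tau_s$ fixes $z$. By Lemma~\ref{lem:twist}, $\operatorname{Tw}_z(\psi_sT)$ lies within $3$ of $\theta+\sigma N_s$ for a fixed $\theta$, while the finitely many sets to be avoided are bounded by Lemma~\ref{lem:disj}. So (2) holds for all large $N_s$. For (1), let $w\in D_{s-1}$ and $z\in D_s$. Since $w$ crosses $z$, Lemma~\ref{lem:twist} shows that the nonempty set $\operatorname{Tw}_z(\tau_s^{-N}w)$ is disjoint from the bounded set $\operatorname{Tw}_z(\psi_{s+1}T)$ for large $N$. Thus $\tau_s^{-N_s}w\notin\psi_{s+1}T$, that is, $w\notin\psi_sT$, for large $N_s$.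

Take a path as in the statement. We construct the times so that, in addition, $T_{t_s}$ contains a component of $\varphi_sD_s$ for $s\ge1$. Since $y\notin T$, the set $\operatorname{Tw}_y(T)$ is nonempty, and (2) for $s=1$ with Lemma~\ref{lem:force} shows that $y=\varphi_1y$ lies in some $T_t$; let $t_1$ be the first such time. Suppose that $T_{t_s}\ni\varphi_sw$ with $w\in D_s$ and $s<m$, and let $z\in D_{s+1}$. The path $\varphi_s^{-1}T_{t_s},\dots,\varphi_s^{-1}T_L$ has length at most $L_0$, starts at a decomposition containing $w$, which crosses $z$, and ends at $\varphi_s^{-1}\varphi T=\psi_{s+1}T$. By (2) for $s+1$ and Lemma~\ref{lem:force} it contains $z$ at some time. So $\varphi_sz=\varphi_s\tau_{s+1}^{N_{s+1}}z=\varphi_{s+1}z$ lies in $T_t$ for some $t\ge t_s$. Let $t_{s+1}$ be the maximum over $z\in D_{s+1}$ of the first such time.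
\end{proof}

\section{Counting dual graphs}\label{sec:count}

\begin{proposition}\label{prop:count}
Let $k\ge16$ be even. For some choice of $(\omega,M)$, every path in $\mathcal P(A)$ along which all pairs $\{v,w\}$ that are edges of $G$ appear has length at least $\lambda_k$.
\end{proposition}

The surface $A$ depends on $(\omega,M)$, but whether a pair appears depends only on how the pairs of pants are glued. This allows us to treat all choices at once.

\subsection*{Dual graphs and moves}

Put $V=3k/2=-\chi(A)$. A pants decomposition $T$ of $A$ has $V$ pairs of pants. Its \emph{dual graph} $\Gamma(T)$ consists of the set $H$ of the $3V$ holes of these pairs of pants, called \emph{half-edges}, with three structures: the partition of $H$ into $V$ triples, the \emph{vertices}; the pairing of the two sides of each curve of $T$, whose pairs are the \emph{edges}; and the label $v$ on the half-edge $p_v$. Unpaired half-edges are \emph{legs}; $k$ of them are labeled and $f$ are not. The graph is connected with first Betti number $\xi(A)-V+1=g(A)$, because $\xi(A)=3g(A)+b-3$ and $V=2g(A)+b-2$ with $b=k+f$. A pair $\{v,w\}$ appears in $T$ exactly when some triple contains the legs $v$ and $w$.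

Consider an elementary move $\alpha\to\beta$ in $W$, and let $\{h,h'\}$ be the edge of $\alpha$. If $W$ is a one-holed torus, the triple $\{h,h',a\}$ is a vertex before the move; naming the sides of $\beta$ by $h,h'$ again, nothing changes. If $W$ is a four-holed sphere, then $h,h'$ lie in distinct triples $\{h,a,b\}$, $\{h',c,d\}$, where $a,b,c,d$ are the holes of $W$. By Lemma~\ref{lem:four}(a), $\beta$ partitions the holes differently. Name $h$ the side of $\beta$ that lies on the same pair of pants as $a$, and $h'$ the other. Then the two triples are replaced by
$$\{h,a,c\},\{h',b,d\}\quad\text{(type I)}\qquad\text{or}\qquad\{h,a,d\},\{h',b,c\}\quad\text{(type II)},$$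
and the pairing and the labels are unchanged. If $H$ is totally ordered, we choose the names so that $h<h'$, $a<b$, $c<d$; then the type is well defined, and the edge and the type determine the new triples. We call such a replacement a \emph{flip}. So a path of length at most $L$ in $\mathcal P(A)$ gives an initial graph $\Gamma_0$ and a sequence of at most $L$ flips on a fixed set $H$ with fixed pairing and labels. For each isomorphism class of graphs we fix a representative with $H=\{1,\dots,3V\}$ and always take $\Gamma_0$ to be the representative.

\subsection*{A code with five bits per flip}

Recording the edge of each flip costs a factor of order $k$ per flip. Comparing $k^{3k/2}$ graphs $G$ with $k^{5k/4}$ initial graphs times $k^L$ would give only a bound of about $k/4$ for $L$, far below $17k$. The remedy is that flips at distant edges commute, so their order need not be recorded. Instead each vertex is told at its birth through which of its three half-edges it will be destroyed.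

Fix $\Gamma_0$ and a sequence of flips, the \emph{history}. An \emph{instance} is a triple together with the time of its creation, initially or by a flip; each flip destroys two instances, its \emph{inputs}, and creates two instances with the same union. The \emph{fate} of an instance is $\infty$ if it is never destroyed, and otherwise its half-edge that lies on the edge of the destroying flip. There are four possible fates. The \emph{block} of a flip at $\{h,h'\}$ consists of its type and the fates of the created instances containing $h$ and $h'$; there are $2\cdot4\cdot4=32$ possible blocks.

We replay the history in a canonical order. At the start the \emph{current} instances are the initial ones. An edge $\{h,h'\}$ is \emph{ready} if $h,h'$ lie in distinct current instances with fates $h$ and $h'$. As long as there is a ready edge, take the one containing the smallest half-edge and perform the flip of the history whose inputs are these two instances; Lemma~\ref{lem:replay} shows that there is one. The \emph{code} of the history is the list of the fates of the $V$ initial instances, ordered by their smallest elements, followed by the blocks of the flips in the order of the replay.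

\begin{example}\label{ex:code}
Let the triples be $\{1,2,3\},\{4,5,6\},\{7,8,9\}$ with edges $\{3,4\},\{6,7\}$. Flip at $\{6,7\}$ with type I, creating $\{4,6,8\},\{5,7,9\}$, and then at $\{3,4\}$ with type I, creating $\{1,3,6\},\{2,4,8\}$. The code is $(3,6,7)$, $(\mathrm I;4,\infty)$, $(\mathrm I;\infty,\infty)$. At the start $\{3,4\}$ is not ready, since the instance containing $4$ has fate $6$; it becomes ready once $\{4,6,8\}$ exists. The fates thus retain the order of flips that depend on each other.
\end{example}

\begin{lemma}\label{lem:replay}
The replay is well defined and performs every flip of the history exactly once. The graph $\Gamma_0$ and the code determine the triples of all instances.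
\end{lemma}

\begin{proof}
Write $\mu<\nu$ if an instance created by the flip $\mu$ is destroyed by the flip $\nu$, and extend this relation transitively. We show by induction that the set $\mathcal I$ of flips already replayed is closed downward under $<$, and that the current instances, namely those that are initial or created by a flip in $\mathcal I$ and are not destroyed by a flip in $\mathcal I$, partition $H$.

Let $\{h,h'\}$ be ready, with current instances $u\ni h$ and $u'\ni h'$. In the history, $u$ is destroyed by a flip $\nu$ at time $t$ and $u'$ by a flip $\nu'$ at time $t'$, both at the edge $\{h,h'\}$ because the pairing is fixed. Suppose $t<t'$. Then $\nu$ also destroys the instance $u_0$ that contains $h'$ at time $t$, and $u_0\neq u'$. The instances containing $h'$ form a chain $\dots,u_0,u_1,\dots$ in time, in which each is created by the flip destroying its predecessor, and $u'$ comes after $u_0$ since it is destroyed later. So $u'$ is created by a flip $\nu''$ with $\nu''=\nu$ or $\nu<\nu''$. As $u'$ is current, $\nu''\in\mathcal I$, hence $\nu\in\mathcal I$, and $u$ is not current, a contradiction. Exchanging the roles of $h$ and $h'$ excludes $t'<t$. So $\nu=\nu'$ has the inputs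 $u,u'$, and $\nu\notin\mathcal I$. The flips creating $u,u'$, if any, are in $\mathcal I$, so $\mathcal I\cup\{\nu\}$ is closed downward, and the current instances still partition $H$.

If flips remain, let $\mu$ be the earliest remaining one in the history. Its inputs are initial or created by earlier flips, which are in $\mathcal I$, and they are destroyed only by $\mu$. So they are current and the edge of $\mu$ is ready. Hence the replay stops only when all flips are performed.

Given $\Gamma_0$ and the code, one knows at each stage the current triples and their fates, hence the ready edge to be used, and the next block supplies the new triples and their fates.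
\end{proof}

\begin{lemma}\label{lem:sets}
Fix $\Gamma_0$ and an integer $L\ge0$. There are at most $2\cdot8^k\,2^{9k/2}\,2^{11L}$ sets $\mathcal E$ of pairs $\{v,w\}$ such that all pairs in $\mathcal E$ appear along one history of at most $L$ flips starting at $\Gamma_0$.
\end{lemma}

\begin{proof}
There are at most $4^V\sum_{j\le L}32^j\le2\cdot8^k\,32^L$ codes. A history has at most $V+2L$ instances, each containing three pairs of half-edges, so at most $3V+6L$ pairs appear along it, and by Lemma~\ref{lem:replay} the code determines which. This set has at most $2^{3V+6L}=2^{9k/2}\,64^L$ subsets, and $32\cdot64=2^{11}$.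
\end{proof}

\subsection*{Few initial graphs, many cubic graphs}

\begin{lemma}\label{lem:initial}
Over all choices of $(\omega,M)$ and $T\in\mathcal P(A)$, there are at most $3\cdot42^k\,k^{5k/4+1/2}$ isomorphism classes of graphs $\Gamma(T)$.
\end{lemma}

\begin{proof}
Choose a spanning tree of $\Gamma(T)$ and cut the $g=g(A)$ remaining edges. The result is a tree with $V$ trivalent vertices and $V+2$ legs. Root it at the leg labeled $1$ and embed it in the plane; it becomes a plane binary tree with $V$ nodes, and the number of these is the Catalan number $\frac1{V+1}\binom{2V}V\le4^V$. Each of the other $V+1$ legs is labeled, unlabeled or cut: at most $3^{V+1}$ choices, each of which determines $g$. The labels $2,\dots,k$ can be distributed in $(k-1)!\le k^k$ ways, and the $2g$ cut legs can be paired in $(2g-1)!!=1\cdot3\cdots(2g-1)$ ways (one way if $g=0$). By \eqref{eq:genus}, $2g\le k/2+1\le k$, so $(2g-1)!!\le k^g\le k^{k/4+1/2}$. These data determine the graph. Finally $4^V3^{V+1}=3\cdot(12^{3/2})^k\le3\cdot42^k$, since $12^3=1728<42^2$.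
\end{proof}

This is the only use of \eqref{eq:genus}. For $\Sigma$, whose genus is $1+k/2$, the same count gives a power $k^{3k/2+1}$, which leaves no gap in the comparison below, in accordance with Section~\ref{sec:short}.

\begin{lemma}\label{lem:many}
Let $\mathcal E(\omega,M)$ be the set of pairs $\{v,w\}$ that are edges of $G(\omega,M)$. There are at least $k^{3k/2-1}/(2\cdot51^k)$ distinct sets $\mathcal E(\omega,M)$.
\end{lemma}

\begin{proof}
There are $(k-1)!/2$ Hamiltonian cycles on $\{1,\dots,k\}$, and each has $(k/2)!$ perfect matchings between its two classes of alternate vertices. Each such cycle and matching come from some $(\omega,M)$. A set of at most $3k/2$ pairs arises from at most $3^{3k/2}\le8^k$ of these choices, since a choice is determined by declaring each pair a cycle edge, a matching edge, or both. By $n!\ge(n/e)^n$ we have $(k-1)!=k!/k\ge k^{k-1}e^{-k}$ and $(k/2)!\ge k^{k/2}(2e)^{-k/2}$. So the number of sets is at least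
$$\frac{(k-1)!\,(k/2)!}{2\cdot8^k}\ge\frac{k^{3k/2-1}}{2\,(8e^{3/2}\sqrt2)^k},$$
and $8e^{3/2}\sqrt2<51$ because $128e^3<128\cdot20.1<51^2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Let $L\ge0$ be an integer such that every $(\omega,M)$ admits a path of length at most $L$ along which all pairs in $\mathcal E(\omega,M)$ appear. Then each set $\mathcal E(\omega,M)$ is counted in Lemma~\ref{lem:sets} for one of the graphs $\Gamma_0$ of Lemma~\ref{lem:initial}. With Lemma~\ref{lem:many} and $8\cdot42\cdot2^{9/2}=5376\sqrt2<7603$,
$$\frac{k^{3k/2-1}}{2\cdot51^k}\le6\cdot2^{11L}\,7603^k\,k^{5k/4+1/2}.$$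
Take logarithms and use $51\cdot7603=387753<2^{19}$ and $\frac32\log_2k+\log_212\le k$; the latter holds at $k=16$, where the left side is less than $10$, and the left side has derivative less than $1$ for $k\ge16$. We obtain
$$11L\ge\frac k4\log_2k-19k-\frac32\log_2k-\log_212\ge\frac k4\log_2k-20k ,$$
that is, $L\ge\lambda_k$. If $\lambda_k\le0$ there is nothing to prove. If $\lambda_k>0$ and the proposition failed, then $L=\lceil\lambda_k\rceil-1$ would be as above and $L<\lambda_k$, a contradiction.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]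
Take $(\omega,M)$ from Proposition~\ref{prop:count} and $\Sigma,A,Q$ from Section~\ref{sec:constr}. Let $T\in\mathcal P(A)$ contain some $c_e$; then $y\notin T$ by Lemma~\ref{lem:y}. Let $Z=2d_{\mathcal P(\Sigma)}(T\cup Q,R_y)$, which is finite because $\mathcal P(\Sigma)$ is connected, and does not depend on $n$. Given $n$, choose the exponents by Proposition~\ref{prop:visits} with $L_0=n\lambda_k$, which is positive because $\log_2k>80$, and put $T'=\varphi T$. The upper bound is Lemma~\ref{lem:upper}.

Suppose that a path from $T$ to $T'$ in $\mathcal P(A)$ has length $L<n\lambda_k$, and let $t_1\le\dots\le t_m$ be the times of Proposition~\ref{prop:visits}. Fix $0\le q<n$. Since $D_{6q+2}=C_1$, $D_{6q+4}=C_2$ and $D_{6q+6}=C_3$, all components of $\varphi_{6q+2}C_1$, $\varphi_{6q+4}C_2$, $\varphi_{6q+6}C_3$ occur between the times $t_{6q+1}$ and $t_{6q+6}$. As $\varphi_s$ fixes every hole $p_v$, the curve $\varphi_sc_e$ with $e=\{v,w\}$ cuts off the pair of pants $\varphi_sP_e$ with holes $p_v,p_w$, so $\{v,w\}$ appears in every pants decomposition containing $\varphi_sc_e$. Thus all edges in $M_1\cup M_2\cup M_3$ appear in this time interval, and $t_{6q+6}-t_{6q+1}\ge\lambda_k$ by Proposition~\ref{prop:count}.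 Since $t_{6q+6}\le t_{6q+7}$, the $n$ intervals do not overlap, and $L\ge n\lambda_k$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
If the map $i_Q$ of Theorem~\ref{thm:main} is a $(K,C)$-quasi-isometric embedding, then $n\lambda_k\le K(Z+17kn)+KC$ for all $n$. Dividing by $n$ and letting $n\to\infty$ gives $K\ge\lambda_k/(17k)=(\log_2k-80)/748$, which is unbounded in $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Fix an even $k$ with $\log_2k>828$ and let $\Sigma,A,Q,Z$ be as in Theorem~\ref{thm:main}. For $g'\ge1$ and $b\ge0$ glue one-holed tori to $p_2,\dots,p_k$ and a copy of $\Sigma_{g',b+1}$ to $p_1$. The result $\hat\Sigma$ has $b$ holes and genus $(1+k/2)+(k-1)+g'=3k/2+g'$, so all genera $g\ge g_0:=1+3k/2$ occur. The curves $p_v$ and the components of $A\cap B$ cut $\hat\Sigma$ into pieces of negative Euler characteristic, so by Lemma~\ref{lem:cut} they form a multicurve, and both $\Sigma$ and $A$ are essential in $\hat\Sigma$. Let $F$ consist of the $p_v$ and a pants decomposition of $\hat\Sigma\setminus\Sigma$, and let $\hat Q=Q\cup F$. Then $i_{\hat Q}=i_F\circ i_Q:\mathcal P(A)\to\mathcal P(\hat\Sigma)$. The map $i_F$ is simplicial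 by Lemma~\ref{lem:iQ}, so $d_{\mathcal P(\hat\Sigma)}(T\cup\hat Q,T'\cup\hat Q)\le Z+17kn$. The lower bound concerns $\mathcal P(A)$ alone. The proof of Corollary~\ref{cor:false} now applies to $i_{\hat Q}$, and the Conjecture fails for $\hat\Sigma$ and $\Sigma'=A$.
\end{proof}

Part (c) of Theorem~\ref{thm:compl} was proved in Section~\ref{sec:planar}.

\begin{thebibliography}{9}

\bibitem{HT} Hatcher and Thurston, \emph{Topology} \textbf{19} (1980).

\bibitem{TZ} Samuel J. Taylor and Alexander Zupan, \emph{Products of Farey graphs are totally geodesic in the pants graph}, arXiv:1307.7268 (2013).

\end{thebibliography}
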